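
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}


\title{Sofic shifts inside the integer shift of a nonhyperbolic polynomial}

\begin{abstract}
To a nonzero Laurent polynomial $f$ with integer coefficients one associates the shift space $\bar Z_f$, the closure of the set of all integer sequences of the form $f(\sigma)w$ with $w\in[0,1)^{\mathbb Z}$. We prove that if $f$ is irreducible, is not cyclotomic and has a root of modulus $1$, then every sofic shift contained in $\bar Z_f$ has entropy $0$, although $\bar Z_f$ itself has entropy $\log M(f)>0$. In particular $\bar Z_f$ is not almost sofic, which confirms a conjecture from a paper of Schmidt. For arbitrary $f\ne0$ we compute the supremum of the entropies of shifts of finite type in $\bar Z_f$. It follows that $\bar Z_f$ is almost sofic if and only if every irreducible factor of $f$ with a root of modulus $1$ is cyclotomic.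
\end{abstract}

\section{The question and the answer}

\subsection{The shift space of a polynomial}

Let $f=\sum_k c_ku^k\in R:=\mathbb Z[u^{\pm1}]$ be nonzero and put $\|f\|_1=\sum_k|c_k|$. Write $\sigma$ for the left shift, $(\sigma w)_n=w_{n+1}$, and $f(\sigma)=\sum_kc_k\sigma^k$. Let
\[
W_f=\{w\in\ell^\infty(\mathbb Z,\mathbb R): f(\sigma)w\in\ell^\infty(\mathbb Z,\mathbb Z)\},\qquad Y_f=W_f\cap[0,1)^{\mathbb Z},\qquad Z_f=f(\sigma)(Y_f),
\]
and let $\bar Y_f,\bar Z_f$ be the closures of $Y_f,Z_f$ in the product topology. Elements of $Z_f$ take values in the finite set $\mathbb Z\cap[-\|f\|_1,\|f\|_1]$, so $\bar Z_f$ is a shift space over a finite alphabet.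

These sets encode a compact group. Let $\mathbb T=\mathbb R/\mathbb Z$, let $\pi$ denote reduction mod $1$ in every coordinate, and let
\[
X_f=\{x\in\mathbb T^{\mathbb Z}: f(\sigma)x=0\}.
\]
A sequence $w\in[0,1)^{\mathbb Z}$ belongs to $Y_f$ exactly when $\pi(w)\in X_f$. So $Y_f$ is the set of $[0,1)$-valued lifts of points of $X_f$, and $f(\sigma)w\in Z_f$ records the integers by which such a lift fails to solve the recurrence $f(\sigma)w=0$ over $\mathbb R$. Thus $\bar Z_f$ is a symbolic model of the shift on $X_f$. Here are the simplest cases.

\begin{itemize}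
\item $f=c\ge2$, a constant: $Y_f=\{0,\frac1c,\dots,\frac{c-1}c\}^{\mathbb Z}$, and $Z_f=\{0,\dots,c-1\}^{\mathbb Z}$ is a full shift.
\item $f=u-2$: here $w_{n+1}\equiv2w_n$ mod $1$ and $-z_n=2w_n-w_{n+1}=\lfloor2w_n\rfloor$ is a binary digit of $w_n$. Every $z\in\{-1,0\}^{\mathbb Z}$ that does not end in $-1,-1,\dots$ occurs, with $w_n=-\sum_{j\ge0}z_{n+j}2^{-j-1}$. So $\bar Z_f=\{-1,0\}^{\mathbb Z}$.
\item $f=u-1$: here $w$ is constant and $Z_f=\{0^\infty\}$.
\item $f=5u^2-6u+5$, with roots $(3\pm4i)/5$ of modulus $1$: here $\bar Z_f$ has no evident description. We return to it in Section \ref{sec:two}.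
\end{itemize}

Call $f$ \emph{nonhyperbolic} if it has a root of modulus $1$. A shift space $\Omega$ over a finite alphabet is \emph{almost sofic} if for every $\varepsilon>0$ it contains a shift of finite type (SFT) $\Omega'$ with topological entropy $h(\Omega')>h(\Omega)-\varepsilon$. The first three examples are almost sofic for trivial reasons. When $f$ has a root $\lambda$ of modulus $1$ that is not a root of unity, one should expect trouble. The corresponding component of $w$ is rotated by $\lambda$ at each step, neither expanded nor contracted, while the integers $z_n$ push it around. Every $z\in\bar Z_f$ must keep this hidden continuous variable bounded, and a finite automaton, which is what describes an SFT, cannot remember where the variable is. This makes the following conjecture from \cite{Schmidt} natural. To exclude the degenerate cyclotomic case, $f$ is assumed not to be divisible by a cyclotomic polynomial.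
\begin{quote}
\emph{If $f$ is irreducible and nonhyperbolic, then $\bar Z_f$ is not almost sofic.}
\end{quote}
A typical example is a Salem polynomial such as $f=u^4-u^3-u^2-u+1$. With $t=u+u^{-1}$ one has $u^{-2}f=t^2-t-3$. The root $t=(1-\sqrt{13})/2\in(-2,2)$ gives two roots $u$ of modulus $1$, and $t=(1+\sqrt{13})/2>2$ gives two positive real roots $\theta>1$ and $\theta^{-1}$. The reduction of $f$ mod $2$ is $1+u+u^2+u^3+u^4$, which is irreducible over $\mathbb F_2$, so $f$ is irreducible.

\subsection{Results}

For $f=c\,u^m\prod_j(u-\lambda_j)$ let $M(f)=|c|\prod_j\max(1,|\lambda_j|)$ be the Mahler measure, which is multiplicative. ``Irreducible'' means irreducible in $R$, and ``cyclotomic'' means equal to a cyclotomic polynomial up to a unit $\pm u^m$ of $R$. \emph{Sofic} shifts are the shift spaces of label sequences of bi-infinite paths in finite labeled graphs; every SFT is sofic. All shift spaces are assumed nonempty.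

\begin{theorem}\label{thm:A}
If $f$ is irreducible, nonhyperbolic and not cyclotomic, then $h(\bar Z_f)=\log M(f)>0$, but every sofic shift, in particular every SFT, $\Omega'\subset\bar Z_f$ has $h(\Omega')=0$. Hence $\bar Z_f$ is not almost sofic, and the conjecture is true.
\end{theorem}

For general $f$ we separate the factors. Replacing $f$ by $\pm u^mf$ leaves $Y_f$ unchanged and changes $Z_f$ to $\pm Z_f$. So we assume from now on that $f\in\mathbb Z[u]$ and $f(0)\ne0$, and we choose the sign of $f$ as we like. Write
\begin{equation}\label{eq:factor}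
f=C\,G\,P,\qquad G=g_1\cdots g_r,\qquad q:=C\,P,
\end{equation}
with all factors in $\mathbb Z[u]$ and nonzero at $0$. Here $C$ is the product of the cyclotomic factors of $f$. The $g_i$ are the primitive irreducible noncyclotomic factors having a root of modulus $1$. In both products factors are repeated according to multiplicity. The factor $P$ collects the remaining irreducible factors, the content of $f$ and the sign, so \emph{$P$ has no root of modulus $1$}. Empty products are $1$. No root of $G$ is a root of unity, and $G$ is primitive by Gauss's lemma.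

\begin{theorem}\label{thm:B}
For every nonzero $f\in R$ we have $h(\bar Z_f)=\log M(f)$ and
\[
\sup\{h(\Omega'):\Omega'\subset\bar Z_f\ \text{an SFT}\}=\sup\{h(\Omega'):\Omega'\subset\bar Z_f\ \text{sofic}\}=\log M(P).
\]
The defect is $\log M(G)$. So $\bar Z_f$ is almost sofic if and only if every irreducible factor of $f$ having a root of modulus $1$ is cyclotomic. If $f$ has no cyclotomic factor, $\bar Z_f$ is almost sofic if and only if $f$ has no root of modulus $1$.
\end{theorem}

For $f=5u^2-6u+5$ we have $h(\bar Z_f)=\log5$ and all sofic subshifts have entropy $0$. For $f=(u-2)(5u^2-6u+5)$ the entropy is $\log10$ and the supremum over SFTs is $\log2$. So for reducible $f$ the sofic subshifts may have positive entropy, but they still miss $\log M(G)$. For $f=(u-1)(u-2)$ both numbers are $\log2$: a root of modulus $1$ does no harm if it is a root of unity. If $f$ is only irreducible over $\mathbb Q$, is nonhyperbolic and is not an integer multiple of a cyclotomic polynomial (up to a monomial), then $P$ is a constant, $M(G)>1$, and $\bar Z_f$ is again not almost sofic.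

Section \ref{sec:two} shows the obstruction by hand in a small case. Section \ref{sec:entropy} transfers entropy between $\bar Y_f$, $X_f$ and $\bar Z_f$. Section \ref{sec:graph} turns the obstruction into a rigidity statement for graphs, and Section \ref{sec:upper} deduces Theorem \ref{thm:A} and the upper bound in Theorem \ref{thm:B}. Section \ref{sec:lower} constructs SFTs with entropy arbitrarily close to the bound.

\section{The obstruction on two letters}\label{sec:two}

Let $f=5u^2-6u+5=5(u-\lambda)(u-\bar\lambda)$ with $\lambda=(3+4i)/5$. This polynomial is primitive and irreducible, and since it is not monic, $\lambda$ is not an algebraic integer, let alone a root of unity. We show that $\bar Z_f$ contains no full shift $\{\alpha,\beta\}^{\mathbb Z}$ with $\alpha\ne\beta$ in $\mathbb Z$.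

Let $z\in\bar Z_f$. By compactness there is $w\in\bar Y_f\subset[0,1]^{\mathbb Z}$ with $f(\sigma)w=z$. Put $y_n=5(w_{n+1}-\bar\lambda w_n)$. Then $|y_n|\le10$ and
\[
y_{n+1}-\lambda y_n=5w_{n+2}-6w_{n+1}+5w_n=z_n .
\]
So $y_{n+1}=T_{z_n}(y_n)$ with $T_\alpha(y)=\lambda y+\alpha$. The point $y_n\in\mathbb C$ is rotated, then translated by the integer $z_n$, and must stay forever in the disk of radius $10$. The map $T_\alpha$ is the rotation by $\lambda$ about its fixed point $y_\alpha=\alpha/(1-\lambda)$, and $y_\alpha\ne y_\beta$.

Two rotations with distinct centers whose angles almost cancel, but are not themselves small, compose to something close to a nontrivial translation, namely to a rotation about a point very far away. Precisely, let $T(y)=c+a(y-c)$ and $T'(y)=c'+a'(y-c')$ with $|a|=|a'|=1$ and $aa'\ne1$. Writing $x=y-c'$, the equation $T'(T(y))=y$ reads $x=a'\bigl((c-c')+a(x-(c-c'))\bigr)$, so the fixed point $y$ of $T'T$ satisfies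
\begin{equation}\label{eq:res}
y-c'=\frac{a'(1-a)}{1-aa'}\,(c-c').
\end{equation}
Apply this with $T=T_\alpha^2$ and $T'=T_\beta^{m'}$. Here $|1-\lambda^2|=|32-24i|/25=8/5$, and since the positive powers of $\lambda$ are dense in the unit circle, we can choose $m'$ with $|\lambda^{m'}-\lambda^{-2}|$, which equals $|1-\lambda^{2+m'}|$, as small as we like. It is never $0$. So the fixed point $y_*$ of $T_\beta^{m'}T_\alpha^2$ can be made arbitrarily large.

On the other hand, if the periodic sequence $z$ with $z_0\cdots z_{p-1}=\alpha^2\beta^{m'}$, $p=2+m'$, lies in $\bar Z_f$, then the points $y_0,y_p,y_{2p},\dots$ form an orbit of $T_\beta^{m'}T_\alpha^2$, which is the rotation about $y_*$ by $\lambda^p\ne1$. Their averages converge to $y_*$, and $|y_{jp}|\le10$ gives $|y_*|\le10$. For suitable $m'$ this is a contradiction.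

For a general sofic shift the same resonance shows that all closed paths at a given vertex of the graph have the \emph{same} fixed point $y$. In the example, the periodic solutions $w$ belonging to closed paths are rational, and $1,\bar\lambda$ are linearly independent over $\mathbb Q$. So $y_n=5(w_{n+1}-\bar\lambda w_n)$ determines $(w_n,w_{n+1})$: the whole state is a function of the vertex. Consequently every label sequence $z$ of the graph, periodic or not, has a solution $w^0$ of $f(\sigma)w^0=z$ whose values lie in a fixed finite set of rational numbers with a common denominator $D$. The points $\pi(w^0)$ satisfy $D\pi(w^0)=0$ and $f(\sigma)\pi(w^0)=0$, and there are only finitely many such points. Any other bounded solution differs from $w^0$ by a bounded solution $k$ of $f(\sigma)k=0$, and on these $\sigma$ acts isometrically. This leaves no room for entropy. Sections \ref{sec:graph} and \ref{sec:upper} carry this out in general.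

\section{Entropy of the three systems}\label{sec:entropy}

\subsection{Definitions and facts used}

Let $T$ be a homeomorphism of a compact metric space $(X,\rho)$ and $F\subset X$ compact, not necessarily invariant. A set $A\subset X$ is $(N,\varepsilon)$-spanning for $F$ if for every $x\in F$ there is $a\in A$ with $\rho(T^jx,T^ja)\le\varepsilon$ for $0\le j<N$. Let $r_N(\varepsilon,F)$ be the minimal cardinality of such a set and $h(F)=\lim_{\varepsilon\to0}\limsup_N\frac1N\log r_N(\varepsilon,F)$. After replacing $\varepsilon$ by $2\varepsilon$ one can take $A\subset F$. So $h(F)$ does not depend on the ambient system, and it is monotone in $F$. For $F=X$ it is the topological entropy. We use the metric $\rho(w,w')=\sum_n2^{-|n|}|w_n-w'_n|$ on sets of uniformly bounded real sequences, and $\rho(x,x')=\sum_n2^{-|n|}\|x_n-x_n'\|$ on $\mathbb T^{\mathbb Z}$, where $\|t\|$ is the distance of $t$ to $\mathbb Z$. Since $\sum_n2^{-|n|}=3$, we have $\rho(w,w')\le3\|w-w'\|_\infty$. The transformation is always $\sigma$.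

\begin{itemize}
\item[(E1)] (Bowen \cite[Theorem 17]{Bowen}) If $\phi:X\to Y$ is a factor map of compact metric systems, then $h(X)\le h(Y)+\sup_{y}h(\phi^{-1}(y))$. Also $h(Y)\le h(X)$.
\item[(E2)] (Yuzvinskii; Lind--Schmidt--Ward \cite{LSW}) $h(X_f)=\log M(f)$ for $0\ne f\in R$.
\item[(E3)] (Kronecker) $M(f)=1$ if and only if $f$ is $\pm$ a monomial times a product of cyclotomic polynomials.
\end{itemize}
The following facts on sofic shifts can be found in \cite[\S\S3.3, 4.3, 4.4]{LM}. A labeled graph is \emph{right-resolving} if the edges leaving any one vertex have distinct labels.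
\begin{itemize}
\item[(S1)] Every sofic shift has a right-resolving presentation. The entropy of the label shift of a right-resolving graph is the logarithm of the spectral radius of its adjacency matrix. Hence every sofic shift $\Omega$ contains a sofic shift $\Omega_0$ with $h(\Omega_0)=h(\Omega)$ that is presented by a strongly connected graph with at least one edge, namely a suitable strongly connected component.
\item[(S2)] A sofic shift presented by a strongly connected graph has a strongly connected right-resolving presentation with a \emph{synchronizing word}: a nonempty word $m$ labeling at least one path and such that all paths labeled $m$ end at the same vertex.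
\item[(S3)] The image of a sofic shift under a sliding block code (a continuous shift-commuting map) is sofic.
\end{itemize}

\subsection{Transfer}

By compactness $f(\sigma)\bar Y_f=\bar Z_f$. For $w\in\bar Y_f$ the sequence $f(\sigma)w$ is integer valued, so $\pi(\bar Y_f)=\pi(Y_f)=X_f$. Both maps
\[
X_f\xleftarrow{\ \pi\ }\bar Y_f\xrightarrow{\ f(\sigma)\ }\bar Z_f
\]
may fail to be injective. The map $\pi$ identifies the values $0$ and $1$, and $f(\sigma)$ forgets bounded solutions of $f(\sigma)k=0$. We show that neither costs entropy. For $\pi$ we need a count of sign patterns.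

\begin{lemma}\label{lem:patterns}
Let $\ell_1,\dots,\ell_L$ be affine functionals on a real affine space of dimension at most $d$. As $t$ varies, the set $\{i:\ell_i(t)\ge0\}$ takes at most $(L+1)^d$ values.
\end{lemma}

\begin{proof}
Let $p(L,d)$ be the maximal number of values. Then $p(0,d)=p(L,0)=1$. Let $L,d\ge1$. The points with a given pattern for $\ell_1,\dots,\ell_{L-1}$ form a convex set. If $\ell_L$ takes both values $\ge0$ and values $<0$ on it, then $\ell_L$ is nonconstant and the convex set meets $\{\ell_L=0\}$, a space of dimension at most $d-1$, on which the given pattern therefore occurs. So at most $p(L-1,d-1)$ patterns are split by $\ell_L$, and by induction $p(L,d)\le p(L-1,d)+p(L-1,d-1)\le L^d+L^{d-1}\le(L+1)^d$.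
\end{proof}

\begin{lemma}\label{lem:transfer}
For every closed shift-invariant $Y'\subset\bar Y_f$ we have $h(Y')=h(\pi Y')=h(f(\sigma)Y')$. In particular $h(\bar Z_f)=h(X_f)=\log M(f)$.
\end{lemma}

\begin{proof}
By (E1) and the monotonicity of $h(F)$ it suffices that every fiber of $\pi$ and of $f(\sigma)$ on $\bar Y_f$ has entropy $0$. The last statement then follows from (E2). Let $f=\sum_{k=0}^dc_ku^k$ with $c_0c_d\ne0$.

\emph{Fibers of $f(\sigma)$.} Two points of one fiber differ by an element of norm at most $1$ of the space $\{k\in\ell^\infty(\mathbb Z,\mathbb R):f(\sigma)k=0\}$. It has dimension at most $d$, and $\sigma$ is a sup-norm isometry of it. So a finite $\varepsilon$-net of the fiber in the sup norm is $(N,3\varepsilon)$-spanning for all $N$, and the entropy is $0$.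

\emph{Fibers of $\pi$.} Fix $x\in X_f$ and let $w\in\bar Y_f$ with $\pi(w)=x$. The coordinate $w_n$ is determined by $x_n$ unless $x_n=0$, when $w_n\in\{0,1\}$. The idea is to read off which value occurs from the sign of a small perturbation of $w$ that lies in $Y_f$.

Let $I\subset\mathbb Z$ be a finite interval. Since $w\in\bar Y_f$, there is $w'\in Y_f$ such that $t=w'-w$ satisfies $|t_n|<1/\|f\|_1$ on $I$. If $n,n+d\in I$, then $\sum_kc_kt_{n+k}$ is an integer of modulus less than $1$, hence $0$. So $t|_I$ lies in the space $E_I\subset\mathbb R^I$ of solutions of this recurrence on $I$. It depends only on $I$ and has dimension at most $d$. Let $x_n=0$. If $w_n=0$, then $t_n=w'_n\ge0$. If $w_n=1$, then $t_n=w'_n-1<0$, because $w'_n<1$. So $w|_I$ is determined by $x$ and the sign pattern of the $|I|$ functionals $t\mapsto t_n$ on $E_I$. By Lemma \ref{lem:patterns} the fiber has at most $(|I|+1)^d$ restrictions to $I$. Take $I=[-m,N+m)$ with $m$ so large, depending only on $\varepsilon$, that points agreeing on $[-m,m]$ are $\varepsilon$-close. Then the fiber has an $(N,\varepsilon)$-spanning set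 of at most $(N+2m+1)^d$ points, and its entropy is $0$.
\end{proof}

\section{Rotations driven by a finite graph}\label{sec:graph}

Let $\Gamma$ be a finite directed graph with edge set $\mathcal E$, and let $o(e)$ denote the initial vertex of an edge $e$. Suppose $\Gamma$ is strongly connected and has at least one edge, so every vertex lies on a closed path. The argument of Section \ref{sec:two} gives the following.

\begin{lemma}\label{lem:rot}
Let $\tau:\mathcal E\to\mathbb C$, let $|\lambda|=1$ with $\lambda$ not a root of unity, and put $T_e(y)=\lambda y+\tau(e)$. For a closed path $\gamma=e_1\cdots e_p$ put $T_\gamma=T_{e_p}\circ\dots\circ T_{e_1}$, and let $y_\gamma$ be its unique fixed point. If there is $K$ with $|y_\gamma|\le K$ for all closed paths $\gamma$, then $y_\gamma$ depends only on the initial vertex of $\gamma$.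
\end{lemma}

\begin{proof}
The fixed point is unique because $T_\gamma$ has linear part $\lambda^p\ne1$. Let $c,c'$ be closed paths at the same vertex, of lengths $p,p'$. For $m,m'\ge1$ the path $c^m(c')^{m'}$ is closed, and $T_c^m$, $T_{c'}^{m'}$ are the rotations about $y_c$, $y_{c'}$ by $a=\lambda^{pm}$, $a'=\lambda^{p'm'}$. By \eqref{eq:res} the fixed point $y$ of $T_{c'}^{m'}T_c^m$ satisfies
\[
2K\ge|y-y_{c'}|=\frac{|1-a|}{|1-aa'|}\,|y_c-y_{c'}|.
\]
The positive powers of $\lambda^p$ and of $\lambda^{p'}$ are dense in the unit circle. Choose $m$ with $|1-a|\ge1$ and then, given $\varepsilon>0$, choose $m'$ with $|a'-a^{-1}|<\varepsilon$. Then $0<|1-aa'|<\varepsilon$, where positivity holds because $\lambda^{pm+p'm'}\ne1$. So $|y_c-y_{c'}|\le2K\varepsilon$ for every $\varepsilon>0$.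
\end{proof}

The point $y_\gamma$ is only one complex coordinate of the sequences we want to control. Irreducibility, together with the rationality of periodic solutions, recovers all the others from it.

\begin{lemma}\label{lem:rigid}
Let $g=\sum_{k=0}^sb_ku^k\in\mathbb Z[u]$ be irreducible over $\mathbb Q$ of degree $s\ge1$ with $b_0\ne0$, having a root $\lambda$ of modulus $1$ and no root that is a root of unity. Let $a:\mathcal E\to\mathbb Q$. For a closed path $\gamma=(e_n)_{n\in\mathbb Z/p}$ let $u^\gamma$ be the unique $p$-periodic solution of $g(\sigma)u=(a(e_n))_n$. If there is $K$ with $|u^\gamma_n|\le K$ for all $\gamma,n$, then there is a function $\varphi$ from the vertices of $\Gamma$ to $\mathbb Q$ with $u^\gamma_n=\varphi(o(e_n))$ for all $\gamma$ and $n$.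
\end{lemma}

\begin{proof}
On $p$-periodic complex sequences, $g(\sigma)$ is diagonalizable with eigenvalues $g(\zeta)$, $\zeta^p=1$, all nonzero. So $u^\gamma$ exists and is unique. It is rational, being the unique solution of a linear system with rational coefficients.

Over $\mathbb Q(\lambda)$ we factor $g(u)=g(u)-g(\lambda)=(u-\lambda)\,g^\lambda(u)$ with
\[
g^\lambda=\sum_{k=0}^{s-1}\beta_ku^k,\qquad \beta_k=\sum_{j=k+1}^{s}b_j\lambda^{j-1-k}.
\]
The sequence $y=g^\lambda(\sigma)u^\gamma$ is $p$-periodic, satisfies $y_{n+1}=\lambda y_n+a(e_n)$, and is bounded by $K\sum_k|\beta_k|$ independently of $\gamma$. So $y_0$ is the fixed point of $T_\gamma$ for $\gamma=e_0\cdots e_{p-1}$ and the weights $\tau=a$, and by Lemma \ref{lem:rot} it depends only on the vertex $o(e_0)$.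

If $\gamma,\gamma'$ start at the same vertex, then the numbers $\Delta_k=u_k^\gamma-u_k^{\gamma'}\in\mathbb Q$, $0\le k<s$, satisfy $\sum_{k=0}^{s-1}\beta_k\Delta_k=0$. Now $\beta_k$ is a rational polynomial in $\lambda$ of degree $s-1-k$ with leading coefficient $b_s\ne0$. Since $1,\lambda,\dots,\lambda^{s-1}$ are linearly independent over $\mathbb Q$, so are $\beta_0,\dots,\beta_{s-1}$. Hence all $\Delta_k=0$. In particular $u^\gamma_0$ depends only on $o(e_0)$, and we call it $\varphi(o(e_0))$. For other $n$ use the cyclic shifts of $\gamma$.
\end{proof}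

For reducible $g$ the last step would fail, because $y$ sees nothing of $u$ beyond the irreducible factor vanishing at $\lambda$. This is why in the next section the factors $g_1,\dots,g_r$ are removed one at a time. If $\lambda$ is a root of unity, Lemma \ref{lem:rot} breaks down from the start: for $\lambda=1$ the maps $T_e$ are translations.

\section{The upper bound and the proof of Theorem \ref{thm:A}}\label{sec:upper}

\begin{proposition}\label{prop:upper}
Let $f=qG$ be as in \eqref{eq:factor}. Every sofic shift $\Omega'\subset\bar Z_f$ satisfies $h(\Omega')\le\log M(q)=\log M(P)$.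
\end{proposition}

The idea is this. By Lemma \ref{lem:rigid}, the sequence $q(\sigma)w$ belonging to a closed path of a graph presenting $\Omega'$ is a function of the vertices, with finitely many rational values. For arbitrary paths the same holds up to a correction on which $\sigma$ acts isometrically. So, up to this correction, $q(\sigma)\pi(w)$ takes only finitely many values, and the remaining freedom is that of $X_q$.

\begin{proof}
The equality $M(q)=M(P)$ holds because $M(C)=1$. If $r=0$, then $q=f$ and the claim follows from Lemma \ref{lem:transfer}. Let $r\ge1$. By (S1) we may assume that $\Omega'$ is presented by a strongly connected graph $\Gamma$ with at least one edge and with edge labels $a_0:\mathcal E\to\mathbb Z$.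

\emph{Step 1: closed paths.} Let $\gamma=(e_n)_{n\in\mathbb Z/p}$ be a closed path and $z_n=a_0(e_n)$. As $z\in\bar Z_f$, there is $w\in\bar Y_f$ with $f(\sigma)w=z$, but $w$ need not be periodic. So we average: let $\bar w\in[0,1]^{\mathbb Z}$ be a limit point of $\frac1N\sum_{j<N}\sigma^{pj}w$. Then $\sigma^p\bar w=\bar w$, and $f(\sigma)\bar w=z$ because $f(\sigma)\sigma^{pj}w=\sigma^{pj}z=z$. For $0\le i\le r$ put
\[
u^{(i)}=(g_{i+1}\cdots g_r\,q)(\sigma)\bar w .
\]
Then $u^{(0)}=z$, $u^{(r)}=q(\sigma)\bar w$, $g_i(\sigma)u^{(i)}=u^{(i-1)}$, each $u^{(i)}$ is $p$-periodic, and $|u^{(i)}_n|\le\|g_{i+1}\cdots g_rq\|_1$ independently of $\gamma$. Apply Lemma \ref{lem:rigid} to $g_1,\dots,g_r$ in turn, with edge weights $a_0$ for $g_1$ and $e\mapsto\varphi_{i-1}(o(e))$ for $g_i$, $i>1$. This gives functions $\varphi_1,\dots,\varphi_r$ on the vertices, with rational values, such that $u^{(i)}_n=\varphi_i(o(e_n))$ for all closed paths. Put $\varphi=\varphi_r$, and let $D\ge1$ be a common denominator of its finitely many values.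

\emph{Step 2: all paths.} Let $(e_n)_{n\in\mathbb Z}$ be a bi-infinite path with label sequence $z$, and put $w^0_n=\varphi(o(e_n))\in D^{-1}\mathbb Z$. Then $G(\sigma)w^0=z$. Indeed, the coordinate at $n$ involves only $e_n,\dots,e_{n+\deg G}$, this finite path begins some closed path, and there the identity reads $G(\sigma)u^{(r)}=u^{(0)}$.

Let $w\in\bar Y_f$ be any point with $f(\sigma)w=z$. The sequence $k=q(\sigma)w-w^0$ satisfies $\|k\|_\infty\le\|q\|_1+\max|\varphi|$ and $G(\sigma)k=f(\sigma)w-z=0$. So $k$ lies in $\mathcal K_G=\{k\in\ell^\infty(\mathbb Z,\mathbb R):G(\sigma)k=0\}$. This space is finite dimensional and $\sigma$ is an invertible sup-norm isometry of it. Hence $\sigma$ is diagonalizable on the complexification, with eigenvectors $(\lambda^n)_n$ where $|\lambda|=1$ and $G(\lambda)=0$. For such $\lambda$ we have $C(\lambda)\ne0$, as $\lambda$ is not a root of unity, and $P(\lambda)\ne0$, as $P$ has no root of modulus $1$. So $q(\sigma)$ has nonzero eigenvalues $q(\lambda)$ and is invertible on $\mathcal K_G$. Write $k=q(\sigma)k'$ with $k'\in\mathcal K_G$. Then $\|k'\|_\infty\le K_1$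 with a constant $K_1$ not depending on the path or on $w$. Now
\[
D\,q(\sigma)(w-k')=Dw^0\in\mathbb Z^{\mathbb Z},\qquad f(\sigma)(w-k')=z-G(\sigma)k=z\in\mathbb Z^{\mathbb Z}.
\]
So $w$ is, up to the correction $k'$, a solution of two congruences instead of one. With
\[
X_J=\{x\in\mathbb T^{\mathbb Z}:Dq(\sigma)x=0,\ (Gq)(\sigma)x=0\}
\]
and the compact shift-invariant ball $\mathcal B=\{k'\in\mathcal K_G:\|k'\|_\infty\le K_1\}$ we have shown $\pi(w)\in X_J+\pi(\mathcal B)$.

\emph{Step 3: entropy.} Let $\tilde Y=\{w\in\bar Y_f:f(\sigma)w\in\Omega'\}$, a closed invariant set with $f(\sigma)\tilde Y=\Omega'$. By Step 2, $\pi(\tilde Y)\subset X_J+\pi(\mathcal B)$, and the latter is a factor of $X_J\times\mathcal B$. With Lemma \ref{lem:transfer},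
\[
h(\Omega')=h(\pi\tilde Y)\le h(X_J)+h(\sigma|_{\mathcal B})=h(X_J),
\]
since $\sigma$ acts isometrically on $\mathcal B$. The homomorphism $q(\sigma)$ maps $X_J$ into
\[
X_{(D,G)}=\{x\in\mathbb T^{\mathbb Z}:Dx=0,\ G(\sigma)x=0\}.
\]
\emph{This group is finite.} If $D=p$ is prime, its elements are sequences in $\frac1p\mathbb Z/\mathbb Z\cong\mathbb F_p$ annihilated by $(G\bmod p)(\sigma)$. As $G$ is primitive, $G\bmod p\ne0$. So such a sequence is determined by $l$ consecutive coordinates, where $l$ is the difference of the largest and smallest exponents occurring in $G\bmod p$. If $D=pD'$ with $p$ prime, multiplication by $D'$ maps $X_{(D,G)}$ into $X_{(p,G)}$ with kernel $X_{(D',G)}$. Now induct on $D$, starting from $X_{(1,G)}=\{0\}$.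

So $q(\sigma)$ is a factor map of $X_J$ onto a finite system, which has entropy $0$. Its fibers are cosets of $X_q\subset X_J$. As $\rho$ is translation invariant and $\sigma$ is a homomorphism, each fiber has entropy $h(X_q)$. By (E1) and (E2), $h(X_J)\le h(X_q)=\log M(q)$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:A}]
An irreducible $f\in R$ with a nonzero root is primitive, since otherwise a prime number would be a proper factor. So here, for the right choice of sign, $f=G=g_1$ and $q=1$. By Proposition \ref{prop:upper} every sofic $\Omega'\subset\bar Z_f$ has $h(\Omega')\le\log M(1)=0$. By Lemma \ref{lem:transfer}, $h(\bar Z_f)=\log M(f)$. This is positive by (E3), since $f$ is irreducible, not a unit of $R$, and not cyclotomic. So for $0<\varepsilon<\log M(f)$ no SFT $\Omega'\subset\bar Z_f$ has $h(\Omega')>h(\bar Z_f)-\varepsilon$.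
\end{proof}

\section{Shifts of finite type approaching the bound}\label{sec:lower}

In view of Lemma \ref{lem:transfer} and Proposition \ref{prop:upper}, the two formulas in Theorem \ref{thm:B} follow once we find SFTs in $\bar Z_f$ with entropy arbitrarily close to
\[
H:=\log M(P).
\]
The other assertions are then immediate: $\log M(f)-\log M(P)=\log M(G)$, which by (E3) is $0$ if and only if $r=0$. If $H=0$, the SFT $\{0^\infty\}\subset Z_f$ suffices. So let $H>0$. We first reduce the task to finding sofic shifts.

\begin{lemma}[B. Marcus \cite{Marcus}]\label{lem:marcus}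
Every sofic shift $\Omega$ with $h(\Omega)>0$ contains SFTs of entropy arbitrarily close to $h(\Omega)$.
\end{lemma}

\begin{proof}
By (S1) and (S2) we may assume that $\Omega$ has a strongly connected right-resolving presentation with a synchronizing word $m$; let $v$ be the vertex at which all paths labeled $m$ end. For $k\ge|m|$ let $\Omega_k$ be the set of all $x$ such that every subword of length $2k$ is a word of $\Omega$ and every subword of length $k$ contains $m$. If $\Omega_k$ is nonempty, it is an SFT.

We claim $\Omega_k\subset\Omega$. Let $i<j$ be the starting points of consecutive occurrences of $m$ in $x\in\Omega_k$. The window $[i+1,i+k]$ contains an occurrence of $m$, so $j+|m|\le i+k+1$, and $x_{[i,j+|m|)}$ has length at most $k+1\le2k$. Hence it labels a path. This path is at $v$ after the first $m$ and again at its end, so $x_{[i+|m|,j+|m|)}$ labels a closed path at $v$. The occurrences of $m$ in $x$ are unbounded in both directions, so the intervals $[i+|m|,j+|m|)$ cover $\mathbb Z$. Concatenating the closed paths, we see that $x\in\Omega$.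

Let $\omega$ be the label of a closed path at $v$ ending with $m$. Such a path exists by strong connectedness. Given $\varepsilon>0$, for infinitely many $N$ there are at least $e^{N(h(\Omega)-\varepsilon)}$ closed paths of length $N$ at $v$, and they have distinct labels because the graph is right-resolving. All concatenations $\cdots\alpha_1\omega\alpha_2\omega\cdots$ of such labels $\alpha_i$ with $\omega$, and their shifts, lie in $\Omega_k$ for $k=2(N+|\omega|)$. So $h(\Omega_k)\ge N(h(\Omega)-\varepsilon)/(N+|\omega|)$.
\end{proof}

\subsection*{Constant $P$}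

Let $P=c\ge2$ (after a change of sign of $f$) and $Y'=\{0,\frac1c,\dots,\frac{c-1}c\}^{\mathbb Z}$. Since $c$ divides $f$ in $R$, $Y'\subset Y_f$ and $f(\sigma)Y'=(f/c)(\sigma)\bigl(\{0,\dots,c-1\}^{\mathbb Z}\bigr)\subset Z_f$ is sofic by (S3). By Lemma \ref{lem:transfer} its entropy is $h(\pi Y')=\log c=H$. Lemma \ref{lem:marcus} finishes this case.

\subsection*{Nonconstant $P$: the plan}

Let $d=\deg P\ge1$ and $B=\|P\|_1$. As $P$ has nonzero leading and constant coefficients, $B\ge2$. Since $P$ has no root on the unit circle, $1/P(u)=\sum_{j\in\mathbb Z}\kappa_ju^j$ near the circle, with $|\kappa_j|\le C_0\eta^{|j|}$ for some $C_0$ and $0<\eta<1$. So $P(\sigma)$ is invertible on $\ell^\infty(\mathbb Z,\mathbb R)$ with inverse $\psi=\sum_j\kappa_j\sigma^j$. Let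
\[
V=\{-B,\dots,B\}^{\mathbb Z},\qquad \xi=\pi\circ\psi:V\to X_P .
\]
Both $\psi$ and $\xi$ are continuous on $V$ in the product topology, and $\xi$ has values in $X_P$ because $P(\sigma)\psi(v)=v$ is integral. For $x\in X_P$ with lift $\tilde x\in[0,1)^{\mathbb Z}$ put $v^x=P(\sigma)\tilde x\in V$. Then $\psi(v^x)=\tilde x$, so $\xi$ is onto.

Each $v\in V$ gives a point $\psi(v)-\lfloor\psi(v)\rfloor$ of $[0,1)^{\mathbb Z}$, and this point lies in $Y_f$ because $P$ divides $f$. We would like to read off its image under $f(\sigma)$ from $v$ by a sliding block code. The obstacle is that $\lfloor\cdot\rfloor$ is discontinuous at integers. The remedy is to find a sofic $V'\subset V$ such that $\xi(V')$ has nearly full entropy and all coordinates of $\psi(v)$, $v\in V'$, keep a \emph{uniform} distance from $\mathbb Z$. For $P=u-2$ and a $\{-1,0\}$-sequence $z$, the coordinate $\psi(z)_n=-\sum_{j\ge0}z_{n+j}2^{-j-1}$ is close to an integer only if a long constant run of $z$ starts at $n$, and one would forbid long runs. In general we concatenate blocks freely and forbid the windows of blocks that allow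 $\psi(v)$ to come too close to $\mathbb Z$. Haar measure on $X_P$ bounds the number of such windows.

\subsection*{(a) Contraction}

\emph{If $x,x'\in X_P$ satisfy $\|x_n-x'_n\|<1/B$ for $n\in[a,b]$, where $b-a\ge d$, then}
\begin{equation}\label{eq:contr}
\|x_n-x'_n\|\le C_1\eta^{\min(n-a,\,b-n)}\quad(n\in[a,b]),\qquad C_1=2dC_0\eta^{-d}.
\end{equation}
Lift $x_n-x'_n$ to $t_n$ with $|t_n|<1/B$ for $n\in[a,b]$, and put $t_n=0$ otherwise. If $[n,n+d]\subset[a,b]$, then $(P(\sigma)t)_n$ is an integer of modulus less than $1$, hence $0$. If $[n,n+d]$ misses $[a,b]$, it is $0$ too. So $P(\sigma)t$ is supported in $[a-d,a-1]\cup[b-d+1,b]$, and it is bounded by $1$. Now $t=\psi(P(\sigma)t)$. For $n\in[a,b]$ the points of the first interval have distance at least $n-a$ from $n$, and those of the second have distance at least $b-n-d$. Hence $|t_n|\le dC_0\eta^{n-a}+dC_0\eta^{b-n-d}$, which is at most the right-hand side of \eqref{eq:contr}.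

\subsection*{(b) Counting and Haar measure}

Let $s_N(\delta)$ be the maximal cardinality of a set in $X_P$ that is $\delta$-separated on $[0,N)$, meaning $\max_{0\le n<N}\|x_n-x'_n\|\ge\delta$ for distinct points $x,x'$. By (E2) and the standard description of entropy by separated sets,
\[
H=h(X_P)=\lim_{\delta\to0}\limsup_N\tfrac1N\log s_N(\delta).
\]
By (a), if $N+2m>d$, two points closer than $1/B$ on $[-m,N+m)$ are within $C_1\eta^m$ on $[0,N)$. So $s_N(\delta)\le s_{N+2m}(1/B)$ once $C_1\eta^m<\delta$ and $N+2m>d$. As $s_N(\delta)$ is nonincreasing in $\delta$, it follows that $\limsup_N\frac1N\log s_N(\delta)=H$ for \emph{every} $\delta\in(0,1/B]$.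

Let $\mu$ be Haar measure on $X_P$ and $\mu_N=\mu\{x:\|x_n\|<\frac1{4B}\text{ for }0\le n<N\}$. A maximal set that is $\frac1{4B}$-separated on $[0,N)$ yields a cover of $X_P$ by at most $s_N(\frac1{4B})$ translates of the set $\{x:\|x_n\|<\frac1{4B}\text{ for }0\le n<N\}$. So $s_N(\frac1{4B})\,\mu_N\ge1$, and for every $\delta>0$ there is $N_0(\delta)$ with
\begin{equation}\label{eq:haar}
\mu_N\ge e^{-N(H+\delta)}\qquad(N\ge N_0(\delta)).
\end{equation}
Finally, the homomorphism $X_P\to\mathbb T$, $x\mapsto x_0$, is onto. Indeed, given $t\in\mathbb R$ put $w_0=t$, $w_1=\dots=w_{d-1}=0$ and extend to a real solution of $P(\sigma)w=0$, which is possible in both directions because the leading and constant coefficients of $P$ are nonzero; then $\pi(w)\in X_P$. So $\mu$ is mapped to Lebesgue measure and, by shift invariance,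
\begin{equation}\label{eq:leb}
\mu\{x:\|x_n\|\le\theta\}\le2\theta\qquad(n\in\mathbb Z,\ \theta>0).
\end{equation}

\subsection*{(c) Blocks}

Fix $\delta\in(0,\frac18\log\frac1\eta)$ and $m$ with $2B\sum_{|j|>m}|\kappa_j|<\frac1{8B}$. By (b), for infinitely many $N$ there is a set $E\subset X_P$, $\frac1B$-separated on $[0,N)$, with
\[
S:=|E|\ge e^{N(H-\delta)} .
\]
For each such $N$ choose such an $E$ and put $L=N+2m$; one value of $N$ will be fixed at the end of (d). For $\beta\in E^{\mathbb Z}$ let $\iota(\beta)\in V$ be the concatenation of the words $v^{\beta_j}|_{[-m,N+m)}$, where the $j$-th word occupies $[jL,(j+1)L)$. If $0\le n'<N$ and $n=jL+m+n'$, then $\iota(\beta)_{n+i}=v^{\beta_j}_{n'+i}$ for $|i|\le m$, so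
\[
|\psi(\iota(\beta))_n-\psi(v^{\beta_j})_{n'}|\le2B\sum_{|i|>m}|\kappa_i|<\tfrac1{8B}.
\]
Since $\pi\psi(v^{\beta_j})=\beta_j\in X_P$ and $E$ is $\frac1B$-separated on $[0,N)$, we obtain:
\begin{equation}\label{eq:star}
\text{if }\beta_j\ne\beta'_j,\text{ then }\ \|\xi(\iota(\beta))_n-\xi(\iota(\beta'))_n\|\ge\tfrac1B-\tfrac2{8B}=\tfrac3{4B}\ \text{ for some } n\in[jL,(j+1)L).
\end{equation}

\subsection*{(d) Bad words are rare}

For $\ell\ge1$ call a word $(\beta_{-\ell},\dots,\beta_\ell)\in E^{2\ell+1}$ \emph{bad} if some bi-infinite extension $\beta\in E^{\mathbb Z}$ satisfies $\|\xi(\iota(\beta))_n\|\le\eta^{\ell L}$ for some $n\in[0,L)$. Let $F_\ell$ be the number of bad words. Choose one such extension for each bad word. By \eqref{eq:star} this gives $F_\ell$ points $x$ of $X_P$ that are pairwise $\frac3{4B}$-separated on the window $[-\ell L,(\ell+1)L)$. So the balls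
\[
\{x':\|x'_n-x_n\|<\tfrac1{4B}\ \text{for } n\in[-\ell L,(\ell+1)L)\}
\]
around them are disjoint, and each has Haar measure $\mu_{(2\ell+1)L}$. If $L>d$, then by \eqref{eq:contr} every $x'$ in the ball around $x$ satisfies $\|x'_n-x_n\|\le C_1\eta^{\ell L}$ for $n\in[0,L)$, because these $n$ have distance at least $\ell L$ from both ends of the window. Since $x$ comes from a bad word, the union of the balls lies in $\bigcup_{0\le n<L}\{x':\|x'_n\|\le(1+C_1)\eta^{\ell L}\}$. By \eqref{eq:leb} this set has measure at most $2L(1+C_1)\eta^{\ell L}$. With \eqref{eq:haar}, if $L\ge N_0(\delta)$ and $L>d$,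
\[
F_\ell\le2L(1+C_1)\,\eta^{\ell L}e^{(2\ell+1)L(H+\delta)} .
\]
We compare this with the number of free choices. Since $S\ge e^{N(H-\delta)}$,
\[
F_\ell\,(S/2)^{-2\ell}\le2L(1+C_1)e^{L(H+\delta)}\Bigl[4\,\eta^Le^{2L(H+\delta)-2N(H-\delta)}\Bigr]^\ell .
\]
As $L=N+2m$, the exponent of $e$ in the bracket is $4N\delta+4m(H+\delta)$. By the choice of $\delta$ we have $4N\delta\le\frac12L\log\frac1\eta$, so the bracket is at most $4\eta^{L/2}e^{4m(H+\delta)}$. Here $m$ is fixed. So we can fix $N$, among the infinitely many admissible ones, so large that $L\ge N_0(\delta)$, $L>d$, the bracket is less than $1$, and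
\begin{equation}\label{eq:N}
\frac{N(H-\delta)-\log2}{N+2m}\ge H-2\delta .
\end{equation}
Then fix $\ell$ so large that $F_\ell\,(S/2)^{-2\ell}\le S/2$.

\subsection*{(e) The subshift}

Let $\Sigma\subset E^{\mathbb Z}$ be the set of sequences without bad subwords. Let $a_n$ be the number of words of length $n$ over $E$ without bad subwords, so $a_0=1$. We claim $a_{n+1}\ge\frac S2a_n$ for all $n\ge0$. For $n<2\ell$ we have $a_{n+1}=Sa_n$. For $n\ge2\ell$, appending a letter to a word counted by $a_n$ fails only if the last $2\ell+1$ letters form a bad word, and then the first $n-2\ell$ letters form a word counted by $a_{n-2\ell}$. So $a_{n+1}\ge Sa_n-F_\ell a_{n-2\ell}$. By induction $a_{n-2\ell}\le(S/2)^{-2\ell}a_n$, and hence $a_{n+1}\ge(S-\frac S2)a_n$. Therefore $a_n\ge(S/2)^n$.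

Let $b_n$ be the number of words of length $n$ occurring in $\Sigma$. Fix $n$. By compactness there is $k$ such that every word of length $n$ that can be extended by $k$ letters on both sides without bad subwords occurs in $\Sigma$. In a word of length $jn+2k$ without bad subwords, the middle part splits into $j$ such words of length $n$. So $(S/2)^{jn+2k}\le a_{jn+2k}\le S^{2k}b_n^j$ for all $j$, and letting $j\to\infty$ we get $b_n\ge(S/2)^n$. In particular $\Sigma\ne\emptyset$, so $\Sigma$ is an SFT.

Let $V'=\bigcup_{j=0}^{L-1}\sigma^j\iota(\Sigma)$. It is compact, and it is shift-invariant because $\sigma^L\iota(\beta)=\iota(\sigma\beta)$. It is sofic: in a graph presenting $\Sigma$, replace each edge labeled $x\in E$ by a path of $L$ edges labeled with the letters of $v^x|_{[-m,N+m)}$. By \eqref{eq:star}, distinct words of length $n$ of $\Sigma$ yield points of $\xi(V')$ that are $\frac3{4B}$-separated on $[0,nL)$. So, by \eqref{eq:N},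
\[
h(\xi(V'))\ge\tfrac1L\log(S/2)\ge\frac{N(H-\delta)-\log2}{N+2m}\ge H-2\delta .
\]
Moreover, for $\beta\in\Sigma$ no word $(\beta_{j-\ell},\dots,\beta_{j+\ell})$ is bad, so $\psi(\iota(\beta))_n$ has distance greater than $\eta^{\ell L}$ from $\mathbb Z$ for $n\in[jL,(j+1)L)$, for every $j$. Hence
\begin{equation}\label{eq:away}
\operatorname{dist}(\psi(v)_n,\mathbb Z)>\eta^{\ell L}\qquad\text{for all }v\in V'\text{ and all }n\in\mathbb Z .
\end{equation}

\subsection*{(f) Transfer to $Z_f$}

By \eqref{eq:away} the map $v\mapsto\lfloor\psi(v)_0\rfloor$ is continuous and integer valued on $V'$, so it depends on finitely many coordinates of $v$. Let $Y'=\{\psi(v)-\lfloor\psi(v)\rfloor:v\in V'\}\subset[0,1)^{\mathbb Z}$, where $\lfloor\cdot\rfloor$ is taken in each coordinate. This set is compact and shift-invariant. For $y=\psi(v)-\lfloor\psi(v)\rfloor$ we have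
\[
f(\sigma)y=(f/P)(\sigma)v-f(\sigma)\lfloor\psi(v)\rfloor\in\mathbb Z^{\mathbb Z},
\]
because $P(\sigma)\psi(v)=v$ and $f/P=CG\in\mathbb Z[u]$. So $Y'\subset Y_f$, and $f(\sigma)Y'\subset Z_f$ is the image of the sofic shift $V'$ under a sliding block code, hence sofic by (S3). By Lemma \ref{lem:transfer},
\[
h(f(\sigma)Y')=h(\pi Y')=h(\xi(V'))\ge H-2\delta .
\]
As $\delta>0$ can be taken arbitrarily small and $H>0$, Lemma \ref{lem:marcus} gives SFTs in $Z_f\subset\bar Z_f$ with entropy arbitrarily close to $H=\log M(P)$. This proves Theorem \ref{thm:B}. \qed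

\begin{thebibliography}{9}

\bibitem{Bowen} Bowen, Trans.\ AMS \textbf{153} (1971).

\bibitem{LM} Lind and Marcus, \emph{Symbolic Dynamics and Coding}.

\bibitem{LSW} Lind, Schmidt and Ward, Invent.\ Math.\ \textbf{101} (1990).

\bibitem{Marcus} B. Marcus, IEEE Trans.\ Inform.\ Theory \textbf{31} (1985).

\bibitem{Schmidt} Klaus Schmidt, \emph{Representations of toral automorphisms}, arXiv:1508.03154 (2015).

\end{thebibliography}

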